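\title{The Julia set and the boundary of the fast escaping set of a quasiregular map}

\begin{abstract}
For a transcendental entire function the Julia set is the boundary of the fast escaping set. We show that this fails for quasiregular maps: for every $d\ge2$ there is a quasiregular map $f:\mathbb R^d\to\mathbb R^d$ of transcendental type with $\mathcal J(f)\subsetneq\partial\mathcal A(f)$, and in the plane its dilatation can be taken arbitrarily close to $1$. The examples grow slowly, in the sense that $\log\log M(r)/\log\log r\to1$. In the other direction, a $K$-quasiregular map of the plane of transcendental type with $\liminf\log\log M(r)/\log\log r>K$ satisfies $\mathcal J(f)=\partial\mathcal A(f)$.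
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $d\ge2$, $B(a,r)$ and $\overline B(a,r)$ are the open and the closed ball in $\mathbb R^d$, and $\mathbb N=\{1,2,\dots\}$. For a linear map $L$ let $|L|=\max_{|y|=1}|Ly|$ and $\ell(L)=\min_{|y|=1}|Ly|$. A map $f$ from an open subset of $\mathbb R^d$ to $\mathbb R^d$ is \emph{$K$-quasiregular} if it is continuous, lies in the Sobolev space $W^{1,d}_{\mathrm{loc}}$, and satisfies
\[
|Df|^d\le KJ_f\qquad\text{and}\qquad J_f\le K\,\ell(Df)^d\qquad\text{almost everywhere},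
\]
where $J_f=\det Df$. The least such $K$ is the \emph{dilatation} $K(f)$, and an injective quasiregular map is called \emph{quasiconformal}. Infinitesimally, $f$ sends spheres to ellipsoids of bounded eccentricity; for $d=2$ and $K=1$ one recovers the holomorphic functions. A quasiregular map $f:\mathbb R^d\to\mathbb R^d$ is of \emph{transcendental type} if it has an essential singularity at $\infty$, that is, if $\lim_{x\to\infty}f(x)$ does not exist in $\mathbb R^d\cup\{\infty\}$. We write $M(r)=M(r,f)=\max_{|x|=r}|f(x)|$.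

The Julia set of such a map consists of the points whose neighborhoods are spread by the iterates over all of space, up to a small set. Smallness is measured by conformal capacity. For a compact set $C$ in a bounded open set $G$ let $\operatorname{cap}(G,C)$ be the infimum of $\int_G|\nabla\varphi|^d$ over all $\varphi\in C_0^\infty(G)$ with $\varphi\ge1$ on $C$. Whether this number vanishes does not depend on $G$. We write $\operatorname{cap}E=0$ if it vanishes for every compact $C\subset E$, and say that $E$ has positive capacity otherwise. Since $\operatorname{cap}(B(0,s),\overline B(0,r))=\omega_{d-1}(\log(s/r))^{1-d}$, with $\omega_{d-1}$ the area of the unit sphere, a set that contains a ball has positive capacity and a single point has capacity zero. These two facts, and the fact that subsets of sets of capacity zero have capacity zero, are all that we use. The \emph{Julia set} is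
\[
\mathcal J(f)=\Big\{x\in\mathbb R^d:\ \operatorname{cap}\Big(\mathbb R^d\setminus\bigcup_{n=1}^\infty f^n(U)\Big)=0\ \text{for every neighborhood $U$ of $x$}\Big\}.
\]

The \emph{topological hull} $T(X)$ of $X\subset\mathbb R^d$ is the union of $X$ with the bounded components of $\mathbb R^d\setminus X$. Call $R>0$ \emph{admissible} if $T(f^n(B(0,R)))\supset B(0,r_n)$ for some sequence $r_n\to\infty$; it is known that admissible radii exist. The \emph{fast escaping set} of Bergweiler, Drasin and Fletcher is
\[
\mathcal A(f)=\{x\in\mathbb R^d:\ \text{there is $L\in\mathbb N$ with } f^{n+L}(x)\notin T(f^n(B(0,R)))\ \text{for all } n\in\mathbb N\},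
\]
with $R$ admissible. The set $T(f^n(B(0,R)))$ is the region that the ball reaches in $n$ steps, with its holes filled in; a point of $\mathcal A(f)$, given a head start of $L$ steps, stays outside this region forever. The definition does not depend on the admissible $R$ (Lemma~\ref{lem:hull}).

The following facts are known: $\mathcal A(f)$ is non-empty and all its components are unbounded; one always has
\begin{equation}\label{eq:known}
\mathcal J(f)\subset\partial\mathcal A(f);
\end{equation}
equality holds in \eqref{eq:known} when $f$ does not grow too slowly; and equality holds for transcendental entire functions in the plane (Bergweiler and Hinkkanen). Equality says that fast and slower orbits can start side by side only at points where the iterates spread neighborhoods over almost everything. The question, posed in \cite{Tsantaris}, is whether $\mathcal J(f)=\partial\mathcal A(f)$ for \emph{every} quasiregular map $f:\mathbb R^d\to\mathbb R^d$ of transcendental type. The answer is no, in every dimension.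

\begin{theorem}\label{thm:A}
For every $d\ge2$ there are a quasiregular map $f:\mathbb R^d\to\mathbb R^d$ of transcendental type with $f(0)=0$ and an open neighborhood $V$ of $0$ such that
\[
V\cap\mathcal J(f)=\emptyset,\qquad V\cap\mathcal A(f)=\{x\in V:x_d>0\}.
\]
Hence the non-empty set $V\cap\{x_d=0\}$ is contained in $\partial\mathcal A(f)\setminus\mathcal J(f)$, and $\mathcal J(f)\ne\partial\mathcal A(f)$. Moreover, $\log\log M(r)/\log\log r\to1$ as $r\to\infty$.
\end{theorem}

Together with \eqref{eq:known} this gives $\mathcal J(f)\subsetneq\partial\mathcal A(f)$, so a growth hypothesis cannot be dropped. In the plane the failure begins as soon as one leaves the holomorphic case $K=1$.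

\begin{theorem}\label{thm:B}
For $d=2$ and every $K>1$, the map in Theorem~\ref{thm:A} can be chosen $K$-quasiregular.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $f:\mathbb C\to\mathbb C$ be $K$-quasiregular of transcendental type. If
\[
\liminf_{r\to\infty}\frac{\log\log M(r)}{\log\log r}>K,
\]
then $\mathcal J(f)=\partial\mathcal A(f)$.
\end{theorem}

The hypothesis of Theorem~\ref{thm:C} says that $\log M(r)\ge(\log r)^p$ for some $p>K$ and all large $r$, while the examples have exponent $1$. Which growth rates between the exponents $1$ and $K$ suffice for equality is not settled here.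

Section~\ref{sec:idea} explains the mechanism in the plane. Section~\ref{sec:blocks} lists the pieces from which the example is assembled and constructs them for $d=2$; Sections~\ref{sec:map}--\ref{sec:proofAB} assemble them, in any dimension. The pieces for general $d$ are built in Section~\ref{sec:higher}, and Theorem~\ref{thm:C} is proved in Section~\ref{sec:C}, independently of the rest.

\section{The mechanism in the plane}\label{sec:idea}

\subsection*{How far two orbits can separate}
Let $d=2$ and suppose that $x_0\in\partial\mathcal A(f)\setminus\mathcal J(f)$. Then there is a disc $V$ about $x_0$ on which all iterates omit two values $a,b$, and $V$ contains a point $z_1\in\mathcal A(f)$ and a point $z_2\notin\mathcal A(f)$. If $f$ is holomorphic, the Schwarz--Pick lemma keeps $f^n(z_1)$ and $f^n(z_2)$ at bounded hyperbolic distance in $\mathbb C\setminus\{a,b\}$, and near $\infty$ this distance dominates a multiple of the difference of $\log\log|f^n(z_1)|$ and $\log\log|f^n(z_2)|$. If $f$ is $K$-quasiregular, then $f^n$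 is only $K^n$-quasiregular, and the bound on this difference deteriorates to $CK^n$ (Lemma~\ref{lem:twopoint}). When $\log\log M^n(R)$ grows like $p^n$ with $p>K$, the loss is negligible and $z_2$ is dragged into $\mathcal A(f)$; this is Theorem~\ref{thm:C}. When $\log\log M^n(R)$ grows like $n^2$ and $K>1$, the bound does not even prevent $f^n(z_2)\to0$. That is the behavior we construct.

\subsection*{A saddle}
Let $\lambda>1$, and near $0$ let $f(t+ix)=\lambda t^+-\lambda^{-1}t^-+i\lambda^{-1}x$, where $t^\pm=\max\{\pm t,0\}$. This map is $\lambda^2$-quasiconformal. Points with $t\le0$ are attracted to $0$, and points with $t>0$ are pushed away along the positive axis, inside a narrow sector. A holomorphic $f$ with $f(0)=0$ cannot behave like this if its iterates omit two values near $0$: by Schwarz--Pick, $f^n(z)$ stays close to $f^n(0)=0$ for all $n$ when $z$ is close to $0$. It remains to extend the saddle to a map of transcendental type so that the points leaving through the sector escape fast, while the images of a neighborhood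 $V$ of $0$ stay in a forward invariant set $\Omega$ that omits a disc.

\subsection*{Annuli and layers}
Take radii $R_1\ll R_2\ll\cdots$ and a constant $\beta>0$, and let $f(z)=R_{k+1}(z/R_k)^{2^k}$ on the annulus $\mathbb A_k=\{e^\beta R_k<|z|<e^{-\beta}R_{k+1}\}$. The degree doubles in the layer $\mathbb L_k=\{e^{-\beta}R_k\le|z|\le e^\beta R_k\}$. For suitable radii $f(\mathbb A_k)\subset\mathbb A_{k+1}$, and we will see that climbing one level per step is fast escape. So $\bigcup_k\mathbb A_k$ is forward invariant, escapes fast and omits many discs. The difficulty is that $f^n(V)$ is connected, contains $0$ and reaches arbitrarily far out as $n\to\infty$. Therefore $\Omega$ must cross every layer. It cannot contain a whole layer $\mathbb L_k$ with $k\ge2$. Indeed, let $|w|\le e^\beta R_{k+1}$. The image of the outer circle of $\mathbb L_k$ winds $2^k$ times around $w$; the image of the inner circle passes through $w$ or winds $2^{k-1}$ or $0$ times around it; so $w\in f(\mathbb L_k)$. Thus $f(\mathbb L_k)\supset\overline B(0,e^\beta R_{k+1})\supset\mathbb L_{k+1}$,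 and a forward invariant set containing $\mathbb L_k$ is the whole plane. Hence $\Omega$ must cross $\mathbb L_k$ through a narrow passage $H_k$, which $f$ maps into $H_{k+1}$ and the annuli.

\subsection*{The passage}
We arrange that the formula $f(z)=R_{k+1}(z/R_k)^{2^k}$ holds also near the point $R_k$. In the coordinates $X=t+ix=\log(z/R_k)$ at level $k$ and $\log(z/R_{k+1})$ at level $k+1$, the map is $X\mapsto2^kX$. A strip $|x|<\eta$ is widened by the factor $2^k$ and soon fills a layer. A double cone $|x|<\eta|t|$ is preserved, and the part of it pushed beyond $|t|=\beta$ can be absorbed by the annuli. But the double cone is pinched at its vertex, and an open connected set cannot pass through it. We must add a disc $|X|<r_k$, and invariance then requires $2^kr_k\le r_{k+1}$ for all $k$, which is impossible for bounded $r_k$.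

The remedy is a contraction of H\"older type at the vertex. Precompose $f$ with $\gamma(X)=2|X|X$ on $|X|\le\frac12$. This map is $2$-quasiconformal, fixes the circle $|X|=\frac12$, preserves every ray from $0$ and hence the cone, and maps the disc of radius $r$ onto the disc of radius $2r^2$. The requirement becomes $2^k\cdot2r_k^2\le r_{k+1}$, and $r_k=2^{-k-2}$ satisfies it with equality: $2^{k+1}2^{-2k-4}=2^{-k-3}$. A fixed amount of dilatation thus beats an expansion factor that tends to infinity. The same works with any exponent $\alpha>1$ in place of $2$, at the price of dilatation $\alpha$, and this is why Theorem~\ref{thm:B} holds for every $K>1$.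

\section{Tools}\label{sec:tools}

We use the following standard facts on quasiregular maps.
\begin{itemize}
\item[(Q1)] A locally Lipschitz map with $J_f>0$ a.e.\ that satisfies the two dilatation inequalities a.e.\ is quasiregular. If the ratio of the largest to the smallest singular value of $Df$ is at most $\kappa$ a.e., the inequalities hold with $K=\kappa^{d-1}$, because $J_f$ is the product of the singular values. In the plane this ratio is $(|f_z|+|f_{\bar z}|)/(|f_z|-|f_{\bar z}|)$, and $J_f=|f_z|^2-|f_{\bar z}|^2$.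
\item[(Q2)] Compositions of quasiregular maps are quasiregular, with $K(f\circ g)\le K(f)K(g)$. Dilations $x\mapsto rx$ have $K=1$.
\item[(Q3)] Non-constant quasiregular maps are open (Reshetnyak). Hence $|f|$ has no local maximum, $M(r)=\max_{|x|\le r}|f(x)|$, and $M$ is increasing.
\end{itemize}
To apply (Q1) we use two elementary lemmas.

\begin{lemma}\label{lem:matrix}
Let $D$ be a diagonal matrix with entries in $[a,b]$ and let $|E|\le e<a$. Then $\det(D+E)>0$ and the singular values of $D+E$ lie in $[a-e,b+e]$.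
\end{lemma}

\begin{proof}
For $s\in[0,1]$ and $|y|=1$ we have $a-e\le|(D+sE)y|\le b+e$. So $\det(D+sE)$ does not vanish on $[0,1]$, and it is positive at $s=0$.
\end{proof}

\begin{lemma}[Gluing]\label{lem:glue}
Let $U\subset\mathbb R^n$ be covered by finitely many relatively closed sets $C_i$, and let $G:U\to\mathbb R^d$. If $U$ is convex and each $G|_{C_i}$ is $L$-Lipschitz, then $G$ is $L$-Lipschitz. If $U$ is open and each $G|_{C_i}$ is locally Lipschitz, then $G$ is locally Lipschitz.
\end{lemma}

\begin{proof}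
Let $U$ be convex and $x,y\in U$. Put $x_0=x$, choose $C_{i_1}\ni x_0$, and let $x_1$ be the last point of the segment $[x,y]$ in $C_{i_1}$. If $x_1\ne y$, then by finiteness some $C_{i_2}$ contains points of the segment beyond $x_1$ and arbitrarily close to it, so $x_1\in C_{i_2}$ by closedness. Let $x_2$ be the last point of the segment in $C_{i_2}$; it lies strictly beyond $x_1$. Continue. No index is used twice, so $x_N=y$ for some $N$, and $|G(x)-G(y)|\le L\sum_j|x_j-x_{j-1}|=L|x-y|$. If $U$ is open, apply this to a small ball about a given point on which every $G|_{C_i}$ is Lipschitz.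
\end{proof}

We also note that, for $x,y\ne0$,
\begin{equation}\label{eq:direction}
\Big|\frac x{|x|}-\frac y{|y|}\Big|\le\frac{|x-y|}{|x|}+|y|\,\Big|\frac1{|x|}-\frac1{|y|}\Big|\le\frac{2|x-y|}{|x|}.
\end{equation}

\section{Building blocks}\label{sec:blocks}

Let $v=e_d$, identify $\mathbb R^{d-1}$ with $v^\perp$, and write $x=x'+x_dv$. Points of $\mathbb R^{d-1}\times\mathbb R=\mathbb R^d$ that serve as logarithmic coordinates are written $X=(x,t)$. For $z\in\mathbb R^{d-1}$ let
\[
\Phi(z)=\cos|z|\,v+\sin|z|\,\frac z{|z|},\qquad\Phi(0)=v.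
\]
For $|z|\le\pi$ this is the point of the unit sphere at angle $|z|$ from $v$ in the direction of $z$.

\begin{lemma}\label{lem:chart}
Let $c\in(0,1]$ and $Z_c(x,t)=e^t\Phi(cx)$. Then $Z_c$ is a $C^\infty$ diffeomorphism of $\{|x|<\pi/c\}\times\mathbb R$ onto $\mathbb R^d\setminus\{-rv:r\ge0\}$ with positive Jacobian. The point $Z_c(x,t)$ has modulus $e^t$ and makes the angle $c|x|$ with $v$. The singular values of $e^{-t}DZ_c$ are $1$, $c$ and, $d-2$ times, $\sin(c|x|)/|x|$ (read as $c$ at $x=0$).
\end{lemma}

\begin{proof}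
The functions $\cos|z|$ and $\sin|z|/|z|$ are power series in $|z|^2$, so $\Phi$ is smooth, and $\Phi$ maps $\{|z|<\pi\}$ bijectively onto $S^{d-1}\setminus\{-v\}$. For $z\ne0$ and $\hat z=z/|z|$ we have $D\Phi(z)\hat z=-\sin|z|\,v+\cos|z|\,\hat z$, a unit vector, and $D\Phi(z)y=(\sin|z|/|z|)\,y$ for $y\perp z$. These vectors are orthogonal to one another and to $\Phi(z)=e^{-t}\partial_tZ_c$, which gives the singular values. The Jacobian has no zero on a connected domain and equals $c^{d-1}$ at the origin.
\end{proof}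

The planar model used the exponential function, the map $z^2$, and a passage from degree $1$ to degree $2$. In $\mathbb R^d$ we need substitutes with the following properties.
\begin{itemize}
\item[(D1)] \emph{Logarithmic coordinates.} A continuous surjection $h:\mathbb R^{d-1}\to S^{d-1}$ and $c\in(0,1]$ with $h(x)=\Phi(cx)$ for $|x|\le\frac12$. Put $Z(x,t)=e^th(x)$; this maps $\mathbb R^{d-1}\times\mathbb R$ onto $\mathbb R^d\setminus\{0\}$.
\item[(D2)] \emph{A power map.} An integer $m\ge2$ and a map $P:\mathbb R^d\to\mathbb R^d$ with $P(0)=0$ and $P(Z(X))=Z(mX)$ for all $X$, such that all iterates $P^j$ are locally Lipschitz and quasiregular and $K_P:=\sup_{j\ge0}K(P^j)<\infty$.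
\item[(D3)] \emph{A change of degree.} A locally Lipschitz quasiregular map $\Psi:\mathbb R^d\to\mathbb R^d$ and numbers $0<\theta<1<\Theta$ with $\Psi(x)=x$ for $|x|\le\theta$, $\Psi(x)=P(x)$ for $|x|\ge\Theta$, $\Psi(rv)\ne0$ for all $r>0$, and $\Psi(w)=0$ for some $w\ne0$.
\end{itemize}
From $P^j(Z(X))=Z(m^jX)$ and $rZ(x,t)=Z(x,t+\log r)$ we read off that $P^j$ is onto and
\begin{equation}\label{eq:homog}
P^j(rx)=r^{m^j}P^j(x)\quad(r>0),\qquad|P^j(x)|=|x|^{m^j},\qquad P^j(v)=v .
\end{equation}
The point $w$ in (D3) satisfies $\theta<|w|<\Theta$, since neither the identity nor $P$ has a zero other than $0$. The bound on $K(P^j)$ is what keeps the dilatation finite when higher and higher iterates are used on the annuli. The zero $w$ will give the essential singularity, and the absence of zeros on the ray through $v$ is what lets a passage run along this ray.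

\begin{proposition}\label{prop:data}
Data \textup{(D1)--(D3)} exist for every $d\ge2$.
\end{proposition}

This is proved in Section~\ref{sec:higher}. In the plane there is a simpler choice, with control of the dilatation.

\begin{proposition}\label{prop:planar}
For $d=2$ and every $K'>1$ there are data \textup{(D1)--(D3)} with $c=1$, $K_P=1$ and $K(\Psi)\le K'$.
\end{proposition}

\begin{proof}
Identify $(x_1,x_2)\in\mathbb R^2$ with $x_2+ix_1\in\mathbb C$; conjugation by this isometry changes neither Jacobians nor dilatations. Then $v=1$ and $\Phi(x)=e^{ix}$. Take $h=\Phi$, $c=1$, $m=2$, $P(z)=z^2$, so that $Z=\exp$ and $K(P^j)=1$. The polynomial $z+z^2$ is close to $z$ near $0$ and close to $z^2$ near $\infty$, in relative terms, and its zero $-1$ is off the positive axis; we cut off the smaller term at each end. For $0<\theta<\frac1{16}$ let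
\[
\Psi(z)=z+\chi_1(|z|)z^2\quad(|z|\le1),\qquad\Psi(z)=z^2+\chi_2(|z|)z\quad(|z|\ge1),
\]
where $\chi_1=0$ on $[0,\theta]$, $\chi_1=1$ on $[2\theta,1]$, $\chi_2=1$ on $[1,\frac1{2\theta}]$, $\chi_2=0$ on $[\frac1\theta,\infty)$, and both functions are linear in between, with slopes $1/\theta$ and $-2\theta$. The map $\Psi$ is locally Lipschitz, and it is holomorphic, with only finitely many critical points, outside two closed rings. Since $|\partial_z|z||=|\partial_{\bar z}|z||=\frac12$, we have
\begin{align*}
&|\Psi_{\bar z}|\le\frac{|z|^2}{2\theta}\le2\theta,&&|\Psi_z|\ge1-2|z|-\frac{|z|^2}{2\theta}\ge1-6\theta&&\text{for }\theta<|z|<2\theta,\\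
&|\Psi_{\bar z}|\le\theta|z|\le1,&&|\Psi_z|\ge2|z|-1-\theta|z|\ge\frac1\theta-2&&\text{for }\frac1{2\theta}<|z|<\frac1\theta.
\end{align*}
So $|\Psi_{\bar z}/\Psi_z|\le2\theta/(1-6\theta)<1$ a.e., and (Q1) gives $K(\Psi)\to1$ as $\theta\to0$. Finally $\Psi(r)>0$ for $r>0$ and $\Psi(-1)=0$, so (D3) holds with $\Theta=1/\theta$.
\end{proof}

The last block joins the saddle at $0$ to a large dilation $x\mapsto\Lambda x$. The constant $\Lambda$ will be chosen late and large, so the dilatation must not depend on it. For this reason the stretching factors grow slowly, like $|x|^\varepsilon$, over a long range.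

\begin{lemma}[The saddle]\label{lem:saddle}
Let $\lambda>1$ and $\varepsilon\in(0,1)$ with $4\varepsilon\lambda^2\le1$, let $\Lambda\ge\lambda$ and $\varrho=(\lambda\Lambda)^{1/\varepsilon}$. There is a locally Lipschitz quasiregular map $S:\mathbb R^d\to\mathbb R^d$ such that
\begin{itemize}
\item[(a)] $S(x)=\lambda^{-1}x'+(\lambda x_d^+-\lambda^{-1}x_d^-)v$ for $|x|\le1$;
\item[(b)] $S(x)=\Lambda x$ for $|x|\ge\varrho$;
\item[(c)] if $x_d>0$, then $S(x)=ax'+bx_dv$ with $0<a\le b$ and $\lambda\le b\le\Lambda$;
\item[(d)] $K(S)\le\big(\lambda^2(1+2\varepsilon)/(1-2\varepsilon\lambda^2)\big)^{d-1}$.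
\end{itemize}
\end{lemma}

\begin{proof}
Put $a(r)=\min\{\lambda^{-1}\max(1,r^\varepsilon),\Lambda\}$, $b(r)=\min\{\lambda\max(1,r^\varepsilon),\Lambda\}$ and
\[
S(x)=a(|x|)\,(x'-x_d^-v)+b(|x|)\,x_d^+v .
\]
Then $a\le b\le\lambda^2a$ and $\lambda\le b\le\Lambda$; moreover $a=\lambda^{-1}$, $b=\lambda$ on $[0,1]$, and $a=b=\Lambda$ where $r^\varepsilon\ge\lambda\Lambda$. This gives (a)--(c). The functions $a,b$ are Lipschitz, with $r|a'|\le\varepsilon a$ and $r|b'|\le\varepsilon b$ a.e., so $S$ is locally Lipschitz. Almost everywhere $DS=D+E$, where $D$ is diagonal with entries $a,\dots,a$ and last entry $b$ or $a$ according as $x_d>0$ or $x_d<0$, and $E$ collects the terms in which $a$ or $b$ is differentiated. Thus $|E|\le|x|(|a'|+|b'|)\le2\varepsilon b\le2\varepsilon\lambda^2a\le a/2$. By Lemma~\ref{lem:matrix}, $J_S>0$ and the singular values of $DS$ lie between $(1-2\varepsilon\lambda^2)a$ and $\lambda^2(1+2\varepsilon)a$. Now apply (Q1).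
\end{proof}

\section{The map}\label{sec:map}

Fix data (D1)--(D3), a number $\alpha>1$, and $\lambda,\varepsilon$ as in Lemma~\ref{lem:saddle}.

\subsection*{Constants}
The layer at level $k$ will carry the map $u^{-m}R_{k+1}\Psi(uP^{k-1}(x/R_k))$. The factor $u$ moves the region in which $\Psi$ differs from $P$ slightly inside the sphere $|x|=R_k$, so that near $R_kv$ we see the pure power map; it also makes the image of that region fall below the next layer. We choose constants in the following order.
\begin{itemize}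
\item[(C1)] $M_0=\max_{|x|\le\Theta}|\Psi(x)|\ge\Theta^m>1$. Since $\Psi$ is continuous and has no zero on the segment $\{rv:\theta\le r\le\Theta\}$, there are $\iota\in(0,\frac12]$ and $m_0>0$ with $|\Psi(rh(y))|\ge m_0$ for $\theta\le r\le\Theta$ and $|y|\le\iota$.
\item[(C2)] $u\ge2\Theta$ with $u^{m-1}>2M_0/\theta$, and $\beta=\log(2u/\theta)>\log4$. Thus $\theta/u=2e^{-\beta}<1$ and $M_0u^{-m}<e^{-\beta}$.
\item[(C3)] $\eta\in(0,1]$ with $\eta\beta\le\iota$.
\item[(C4)] $\Lambda\ge\lambda$ with $\Lambda>e^{2\beta}u^m\max\{1,1/m_0\}$; let $S$ and $\varrho$ be as in Lemma~\ref{lem:saddle}.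
\item[(C5)] $R_1=2e^\beta\varrho$, and for $k\ge1$, $R_{k+1}=q_kR_k$, where $q_1=u^{m-1}\Lambda$ and $q_{k+1}=u^{m-1}q_k^{m^k}$.
\end{itemize}
The recursion for $q_k$ is forced on us: it is the condition under which the maps of consecutive levels match (Lemma~\ref{lem:match}). It is also the source of the slow growth. From $\log q_{k+1}\ge m^k\log q_k$ and $k(k-1)/2\ge k-1$ we get
\begin{equation}\label{eq:q}
\log q_k\ge m^{k(k-1)/2}\log\Lambda\ge m^{k-1}\log\Lambda>m^{k-1}(2\beta+m\log u)\qquad(k\ge1).
\end{equation}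
In particular $q_k\ge\Lambda>e^{2\beta}$, so the annuli and layers
\[
\mathbb A_k=\{e^\beta R_k<|x|<e^{-\beta}R_{k+1}\},\qquad\mathbb L_k=\{e^{-\beta}R_k\le|x|\le e^\beta R_k\}\qquad(k\ge1)
\]
are non-empty, and with $B(0,e^{-\beta}R_1)$ they form a partition of $\mathbb R^d$.

\subsection*{Changing the degree}
For $k\ge1$ let $F_k(x)=u^{-m}R_{k+1}\,\Psi\big(uP^{k-1}(x/R_k)\big)$, where $P^0$ is the identity.

\begin{lemma}\label{lem:match}
Let $k\ge1$.
\begin{itemize}
\item[(a)] For $|x|\ge R_k$ we have $F_k(x)=R_{k+1}P^k(x/R_k)$.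
\item[(b)] For $|x|\le2e^{-\beta}R_k$ we have $F_k(x)=u^{1-m}R_{k+1}P^{k-1}(x/R_k)$. The right side equals $R_kP^{k-1}(x/R_{k-1})$ if $k\ge2$ and $\Lambda x$ if $k=1$.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:homog}, $|uP^{k-1}(x/R_k)|=u(|x|/R_k)^{m^{k-1}}$. In (a) this is at least $u\ge\Theta$, so $\Psi$ acts as $P$, and $P(uy)=u^mP(y)$. In (b) it is at most $u(\theta/u)^{m^{k-1}}\le\theta$, so $\Psi$ acts as the identity. For $k\ge2$ we have $P^{k-1}(x/R_k)=q_{k-1}^{-m^{k-1}}P^{k-1}(x/R_{k-1})$ and $u^{1-m}R_{k+1}q_{k-1}^{-m^{k-1}}=R_{k+1}/q_k=R_k$. For $k=1$ we have $u^{1-m}R_2/R_1=u^{1-m}q_1=\Lambda$.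
\end{proof}

Define $F=S$ on $|x|\le e^{-\beta}R_1$ and $F=F_k$ on $e^{-\beta}R_k\le|x|\le e^{-\beta}R_{k+1}$. By Lemma~\ref{lem:match}, $F_k=F_{k+1}$ on $R_k\le|x|\le2e^{-\beta}R_{k+1}$, a neighborhood of the sphere $|x|=e^{-\beta}R_{k+1}$. Likewise $S(x)=\Lambda x=F_1(x)$ on $\varrho\le|x|\le4\varrho$, a neighborhood of the sphere $|x|=e^{-\beta}R_1=2\varrho$. So near each point $F$ coincides with $S$ or with some $F_k$, and $K(F_k)\le K(\Psi)K_P$ by (Q2). Hence $F$ is well defined, locally Lipschitz and quasiregular.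

\subsection*{The gates}
Let $\gamma(X)=(2|X|)^{\alpha-1}X$ for $|X|\le\frac12$ and $\gamma(X)=X$ for $|X|\ge\frac12$. On $0<|X|<\frac12$ the singular values of $D\gamma$ are $\alpha(2|X|)^{\alpha-1}$ in the radial direction and $(2|X|)^{\alpha-1}$ in the others. So $\gamma$ is a Lipschitz homeomorphism with positive Jacobian a.e., and it maps the ball $|X|\le\frac12$ onto itself, fixing the boundary. Let
\[
G_k=\{R_kZ(X):|X|<\tfrac12\},\qquad\Gamma(R_kZ(X))=R_kZ(\gamma(X))\ \text{ for }|X|<\tfrac12,\ k\ge1,
\]
and let $\Gamma$ be the identity outside $\bigcup_kG_k$. On $\{|x|\le\frac12\}\times\mathbb R$ the map $Z$ coincides with the diffeomorphism $Z_c$ of Lemma~\ref{lem:chart}. The \emph{gate} $G_k$ is therefore open, and it lies in $\{e^{-1/2}R_k<|x|<e^{1/2}R_k\}$, in the interior of $\mathbb L_k$. So the gates are disjoint, $\Gamma$ is a homeomorphism of $\mathbb R^d$ that maps each layer onto itself, and $\Gamma$ is locally Lipschitz by Lemma~\ref{lem:glue}, applied to $\overline{G_k}$ and the complement of $G_k$. For $|x|\le\frac12$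 the singular values of $e^{-t}DZ_c$ lie in $[c/2,1]$, so $K(\Gamma)\le(4\alpha/c^2)^{d-1}$ by (Q1). If $d=2$ and $c=1$, then $Z_c$ is conformal and $K(\Gamma)=\alpha$. Since $Z$ is injective on $\{|x|\le\frac12\}\times\mathbb R$, a point $R_kZ(X)$ with $|x|\le\frac12$, $|t|\le\beta$ and $|X|\ge\frac12$ lies in no gate. Hence
\begin{equation}\label{eq:Gamma}
\Gamma(R_kZ(X))=R_kZ(\gamma(X))\qquad\text{whenever }X=(x,t),\ |x|\le\tfrac12,\ |t|\le\beta .
\end{equation}
We now put $f=F\circ\Gamma$.

\begin{proposition}\label{prop:f}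
The map $f$ is quasiregular of transcendental type, with $K(f)\le\max\{K(S),K(\Gamma)K(\Psi)K_P\}$. We have $f=S$ on $\overline B(0,e^{-\beta}R_1)$, and for $k\ge1$
\begin{equation}\label{eq:annulus}
f(x)=R_{k+1}P^k(x/R_k)=u^{1-m}R_{k+2}P^k(x/R_{k+1})\qquad\text{on }\overline{\mathbb A_k}.
\end{equation}
\end{proposition}

\begin{proof}
The map $f$ is quasiregular by (Q2). On $\overline B(0,e^{-\beta}R_1)$ and on $\overline{\mathbb A_k}$ the map $\Gamma$ is the identity, so the formulas follow from Lemma~\ref{lem:match}. The exterior of $\overline B(0,e^{-\beta}R_1)$ is mapped onto itself by $\Gamma$, and there $F$ is locally some $F_k$; this gives the bound on $K(f)$.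

Let $p_k=R_kv=R_kZ(0)$. Then $\Gamma(p_k)=p_k$ and $f(p_k)=R_{k+1}P^k(v)=p_{k+1}$ by Lemma~\ref{lem:match}(a), so $f(p_k)\to\infty$ as $p_k\to\infty$. Since $P^{k-1}$ is onto, there is $x_k$ with $uP^{k-1}(x_k/R_k)=w$. As $\theta/u<|w|/u<1$, the number $|x_k|/R_k=(|w|/u)^{m^{1-k}}$ lies in $[2e^{-\beta},1]$. So $x_k\in\mathbb L_k$ and $F(x_k)=F_k(x_k)=0$. Thus $f$ has the zero $\Gamma^{-1}(x_k)$ in every layer $\mathbb L_k$, and $\lim_{x\to\infty}f(x)$ does not exist.
\end{proof}

\section{A forward invariant set}\label{sec:invariant}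

\subsection*{Crossing the layers}
In logarithmic coordinates centered at $p_k$ and $p_{k+1}$, the map $f$ sends the ball of small radius $r$ into the ball of radius $m^k\cdot\frac12(2r)^\alpha$. So we want radii with $2r_{k+1}=m^k(2r_k)^\alpha$ and $r_k<\frac12$. With $\tau=1/(\alpha-1)$ put
\[
r_k=\tfrac12m^{-\tau(k+\tau)}<\tfrac12 .
\]
Then $(2r_k)^{\alpha-1}=m^{-(k+\tau)}$, and therefore
\begin{equation}\label{eq:rk}
m^k(2r_k)^\alpha=2r_k\,m^{-\tau}=2r_{k+1}.
\end{equation}
This is the only place where $\alpha>1$ is needed for the dynamics; for $\alpha=1$ the recursion has no bounded positive solution. The passage through $\mathbb L_k$ is the \emph{hourglass} (Figure~\ref{fig:H})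
\[
H_k=\{R_kZ(x,t):|t|\le\beta,\ |x|<\eta|t|\}\cup\{R_kZ(X):|X|<r_k\}.
\]
Since $\eta\beta\le\frac12<\beta$, every point of $H_k$ has the form $R_kZ(x,t)$ with $|x|<\frac12$ and $|t|\le\beta$. In particular $H_k\subset\mathbb L_k$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4]
\fill[gray!20] (-2,1.6) rectangle (2,2.05);
\fill[gray!20] (-2,-2.05) rectangle (2,-1.6);
\fill[gray!55] (0,0) -- (-0.45,1.6) -- (0.45,1.6) -- cycle;
\fill[gray!55] (0,0) -- (-0.45,-1.6) -- (0.45,-1.6) -- cycle;
\fill[gray!55] (0,0) circle (0.17);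
\draw[dashed] (0,0) circle (0.5);
\draw (-2,1.6) -- (2,1.6) node[right] {$t=\beta$};
\draw (-2,-1.6) -- (2,-1.6) node[right] {$t=-\beta$};
\node at (-1.4,1.83) {$\mathbb A_k$};
\node at (-1.4,-1.83) {$\mathbb A_{k-1}$};
\node at (-1.4,0) {$\mathbb L_k$};
\draw[thin] (0.14,0.05) -- (0.9,0.3) node[right] {$|X|<r_k$};
\draw[thin] (0.44,-0.24) -- (0.9,-0.45) node[right] {$|X|=\frac12$};
\draw[thin] (0.2,1.15) -- (0.9,1.15) node[right] {$|x|<\eta|t|$};
\end{tikzpicture}
\caption{The layer $\mathbb L_k$ about the sphere of radius $R_k$, in logarithmic coordinates $X=(x,t)$ centered at $R_kv$ ($x$ angular and horizontal, $t$ radial and vertical). The hourglass $H_k$ (dark) is a double cone together with a small ball; it joins the annulus below the layer to the annulus above. The contraction $\gamma$ acts inside the dashed circle, which bounds the gate $G_k$.}\label{fig:H}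
\end{figure}

\begin{lemma}\label{lem:H}
For $k\ge1$ we have $f(\mathbb A_k)\subset\mathbb A_{k+1}$ and $f(H_k)\subset H_{k+1}\cup\mathbb A_{k+1}\cup\mathbb A_k$.
\end{lemma}

\begin{proof}
For $x\in\mathbb A_k$ the two formulas in \eqref{eq:annulus} give $|f(x)|>e^{m^k\beta}R_{k+1}>e^\beta R_{k+1}$ and $|f(x)|<u^{1-m}e^{-m^k\beta}R_{k+2}<e^{-\beta}R_{k+2}$. So $f(x)\in\mathbb A_{k+1}$.

Let $R_kZ(X)\in H_k$ with $|x|<\frac12$, $|t|\le\beta$, and let $y_*$ be its image under $f$. The vector $\gamma(X)$ is a multiple of $X$ by a factor in $[0,1]$, positive if $X\ne0$. By \eqref{eq:Gamma}, and since $F=F_k$ on $\mathbb L_k$,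
\[
y_*=u^{-m}R_{k+1}\Psi(uZ(Y)),\qquad Y=(y,s)=m^{k-1}\gamma(X),\qquad|uZ(Y)|=ue^s .
\]
Whenever $ue^s\ge\Theta$, the map $\Psi$ acts as $P$ and $y_*=R_{k+1}Z(mY)$.

\emph{The ball.} Let $|X|<r_k$. Then $|mY|=m^k\cdot\frac12(2|X|)^\alpha<r_{k+1}$ by \eqref{eq:rk}. In particular $|s|<\frac12$, so $ue^s\ge2\Theta e^{-1/2}>\Theta$ and $y_*=R_{k+1}Z(mY)\in H_{k+1}$.

\emph{The cone.} Let $|x|<\eta|t|$. Then $|y|<\eta|s|$ and $|s|\le m^{k-1}\beta$. We distinguish cases according to the regime of $\Psi$ in which $uZ(Y)$ lies.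

(a) $ue^s\ge\Theta$. Then $y_*=R_{k+1}Z(my,ms)$ with $|my|<\eta|ms|$. If $|ms|\le\beta$, then $y_*\in H_{k+1}$. If $ms>\beta$, then $e^\beta R_{k+1}<|y_*|\le e^{m^k\beta}R_{k+1}<e^{-\beta}R_{k+2}$, because $\log q_{k+1}>2m^k\beta\ge m^k\beta+\beta$ by \eqref{eq:q}; so $y_*\in\mathbb A_{k+1}$. If $ms<-\beta$, then $e^{-\beta}R_{k+1}>|y_*|\ge(\Theta/u)^mR_{k+1}>e^\beta R_k$, because $q_k\ge\Lambda>e^\beta u^m$; so $y_*\in\mathbb A_k$.

(b) $\theta\le ue^s\le\Theta$. Here we know $\Psi$ only through (C1), so we need the direction $h(y)$ to be close to $v$. This holds although the cone has been expanded by $m^{k-1}$, because $s$ is bounded: $\theta/u\le e^s<1$ gives $|s|\le\log(u/\theta)<\beta$, hence $|y|<\eta\beta\le\iota$. So $m_0\le|\Psi(uZ(Y))|\le M_0$. Then $|y_*|\le M_0u^{-m}R_{k+1}<e^{-\beta}R_{k+1}$ by (C2), and $|y_*|\ge m_0u^{-m}R_{k+1}>e^\beta R_k$ because $q_k\ge\Lambda>e^\beta u^m/m_0$. So $y_*\in\mathbb A_k$.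

(c) $ue^s<\theta$. Then $\Psi$ acts as the identity and $|y_*|=u^{1-m}e^sR_{k+1}$. This is less than $\theta u^{-m}R_{k+1}<M_0u^{-m}R_{k+1}<e^{-\beta}R_{k+1}$. It is at least $u^{1-m}e^{-m^{k-1}\beta}R_{k+1}>e^\beta R_k$, because $\log q_k>m^{k-1}\beta+\beta+(m-1)\log u$ by \eqref{eq:q}. So $y_*\in\mathbb A_k$.
\end{proof}

\begin{remark}
Case (b) is where $\Psi(rv)\ne0$ enters. If $\Psi(r_0v)=0$ with $r_0>0$, then $\theta<r_0<\Theta$, and since $\gamma$ maps the segment $\{(0,t):|t|\le\beta\}$ onto itself, there is $X=(0,t)$ in it with $t<0$ and $uZ(Y)=r_0v$. Then $f$ has a zero in $H_k$ and the lemma fails.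
\end{remark}

\subsection*{From the saddle to the first hourglass}
The points that leave the saddle travel in a round cone about $v$, which must be narrow enough to pass through $H_1$. Choose $\omega\in(0,1]$ with $\arctan\omega\le c\eta r_1/2$ and put
\[
\mathcal C=\{x_d>0,\ |x'|<\omega x_d\},\qquad V=\{|x'|<\omega/2,\ |x_d|<\tfrac12\},
\]
\[
\Omega_0=V\cup\big(\mathcal C\cap B(0,e^{-\beta}R_1)\big),\qquad\Omega=\Omega_0\cup\bigcup_{k\ge1}(H_k\cup\mathbb A_k).
\]
The set $V$ is an open neighborhood of $0$, and $V\subset B(0,1)\subset B(0,e^{-\beta}R_1)$ because $e^{-\beta}R_1=2\varrho>\lambda>1$. So $f=S$ on $\Omega_0$.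

\begin{lemma}\label{lem:Omega}
We have $f(\Omega_0)\subset\Omega_0\cup H_1\cup\mathbb A_1$ and $f(\Omega)\subset\Omega$, and $\mathbb R^d\setminus\Omega$ contains a ball.
\end{lemma}

\begin{proof}
First, $\mathcal C\cap\mathbb L_1\subset H_1$. A point of $\mathcal C\cap\mathbb L_1$ makes an angle less than $\arctan\omega$ with $v$, so by Lemma~\ref{lem:chart} it equals $R_1Z(x,t)$ with $|t|\le\beta$ and $|x|<c^{-1}\arctan\omega\le\eta r_1/2$. If $|t|\ge r_1/2$, then $|x|<\eta|t|$. Otherwise $|(x,t)|\le|x|+|t|<r_1$, as $\eta\le1$. Consequently $\mathcal C\cap B(0,e^{-\beta}R_2)\subset\Omega_0\cup H_1\cup\mathbb A_1$.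

Let $x\in\mathcal C\cap B(0,e^{-\beta}R_1)$. By Lemma~\ref{lem:saddle}(c), $f(x)=ax'+bx_dv$ with $0<a\le b\le\Lambda$. So $|ax'|<\omega bx_d$, that is, $f(x)\in\mathcal C$, and $|f(x)|<\Lambda e^{-\beta}R_1\le e^{-\beta}R_2$.

Let $x\in V$. By Lemma~\ref{lem:saddle}(a), $y=f(x)$ satisfies $|y'|<\omega/2$, $y_d>-\frac12$ and $|y|<\lambda$. If $y_d<\frac12$, then $y\in V$. Otherwise $|y'|<\omega/2\le\omega y_d$, and $y\in\mathcal C\cap B(0,e^{-\beta}R_1)$.

This proves the first inclusion, and the second follows with Lemma~\ref{lem:H}. Finally, $\Omega\cap\mathbb L_1=H_1$, and the points of $H_1$ make an angle less than $c/2\le\frac12$ with $v$. So a small ball about $-R_1v$ is disjoint from $\Omega$.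
\end{proof}

\section{Proof of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:proofAB}

Let $f$ and $V$ be as in Sections~\ref{sec:map} and~\ref{sec:invariant}, and let $R$ be any admissible radius. We have $f(0)=S(0)=0$.

\subsection*{The Julia set}
By Lemma~\ref{lem:Omega}, $\bigcup_{n\ge1}f^n(V)\subset\Omega$, so the complement of this union contains a ball and has positive capacity. Since $V$ is a neighborhood of each of its points, $V\cap\mathcal J(f)=\emptyset$.

\subsection*{The fast escaping set}
No point climbs more than one level per step. Indeed, for $k\ge2$ the sphere $|x|=e^{-\beta}R_k$ lies in $\overline{\mathbb A_{k-1}}$, so \eqref{eq:annulus} gives $M(e^{-\beta}R_k)=u^{1-m}e^{-m^{k-1}\beta}R_{k+1}<e^{-\beta}R_{k+1}$, and (Q3) yields $f(B(0,e^{-\beta}R_k))\subset B(0,e^{-\beta}R_{k+1})$. Choose $j\ge2$ with $R\le e^{-\beta}R_j$. The exterior of a ball is connected and unbounded, so the hull of a subset of a ball lies in that ball. Hence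
\begin{equation}\label{eq:upper}
T(f^n(B(0,R)))\subset B(0,R_{j+n})\qquad(n\ge1).
\end{equation}

Points of $H_k\cup\mathbb A_k$ climb one level per step, with at most one delay: Lemma~\ref{lem:H} and induction give $f^n(x)\in H_{k+n}\cup\mathbb A_{k+n}\cup\mathbb A_{k+n-1}$ for $x\in H_k\cup\mathbb A_k$ and $n\ge1$. All three sets lie in $\{|y|>R_{k+n-1}\}$. With $L\ge\max\{1,j+1-k\}$ we get $|f^{n+L}(x)|>R_{j+n}$ for all $n$, and \eqref{eq:upper} shows that $x\in\mathcal A(f)$.

Let $x\in V$ with $x_d>0$. As long as the orbit stays in $\Omega_0$, its last coordinate is multiplied by at least $\lambda>1$ at each step, by Lemma~\ref{lem:saddle}(c). Since $\Omega_0$ is bounded, the orbit leaves $\Omega_0$, and by Lemma~\ref{lem:Omega} it then enters $H_1\cup\mathbb A_1\subset\mathcal A(f)$. If $f^l(x)\in\mathcal A(f)$, then $x\in\mathcal A(f)$: replace $L$ by $L+l$.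

Let $x\in V$ with $x_d\le0$. Then $f^n(x)=\lambda^{-n}x\to0$ by Lemma~\ref{lem:saddle}(a). Since $T(f^n(B(0,R)))\supset B(0,r_n)$ with $r_n\to\infty$, for every $L$ we have $f^{n+L}(x)\in T(f^n(B(0,R)))$ for large $n$. So $x\notin\mathcal A(f)$.

Thus $V\cap\mathcal A(f)=\{x\in V:x_d>0\}$. Each point of $V\cap\{x_d=0\}$ is outside $\mathcal A(f)$ and a limit of points of $\mathcal A(f)$, so it belongs to $\partial\mathcal A(f)\setminus\mathcal J(f)$.

\subsection*{Growth}
By \eqref{eq:annulus}, $M(e^\beta R_k)=e^{m^k\beta}R_{k+1}$ for $k\ge1$. Note that $R_k\ge R_1>\varrho>\Lambda$, so $\log R_k>\log\Lambda>\max\{1,\beta,m\log u\}$. For $k\ge2$ we have $\log q_{k-1}\le\log R_k$, and hence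
\begin{equation}\label{eq:logR}
\log R_{k+1}=\log R_k+(m-1)\log u+m^{k-1}\log q_{k-1}\le(2+m^{k-1})\log R_k\le m^k\log R_k .
\end{equation}
Let $k\ge3$ and $e^\beta R_k\le r\le e^\beta R_{k+1}$. Since $M$ is increasing, $M(r)\ge M(e^\beta R_k)\ge e^\beta R_{k+1}\ge r$, and by \eqref{eq:logR}, used twice,
\[
\log M(r)\le m^{k+1}\beta+\log R_{k+2}\le m^{k+1}\beta+m^{2k+1}\log R_k\le2m^{2k+1}\log r .
\]
By \eqref{eq:q}, $\log r\ge\log q_{k-1}\ge m^{(k-1)(k-2)/2}$. Therefore
\[
1\le\frac{\log\log M(r)}{\log\log r}\le1+\frac{\log2+(2k+1)\log m}{\frac12(k-1)(k-2)\log m},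
\]
and the right side tends to $1$ as $k\to\infty$.

\subsection*{Choice of the data}
Theorem~\ref{thm:A} follows with the data of Proposition~\ref{prop:data} and, for instance, $\alpha=\lambda=2$, $\varepsilon=\frac1{16}$. For Theorem~\ref{thm:B} take the data of Proposition~\ref{prop:planar}. Then $K(\Gamma)=\alpha$ and $K_P=1$, so $K(f)\le\max\{K(S),\alpha K'\}$ by Proposition~\ref{prop:f}. Given $K>1$, choose $\alpha,K'>1$ with $\alpha K'\le K$, and choose $\lambda$ close to $1$ and $\varepsilon$ close to $0$ so that the bound in Lemma~\ref{lem:saddle}(d), which does not involve $\Lambda$, is at most $K$. \qed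

\begin{remark}
By \eqref{eq:logR}, $\log\log R_k=O(k^2)$, so \eqref{eq:upper} shows that every orbit tending to $\infty$ satisfies $\log\log|f^n(x)|=O(n^2)$. This is the quadratic regime of Section~\ref{sec:idea}.
\end{remark}

\section{The building blocks in dimension $d$}\label{sec:higher}

We prove Proposition~\ref{prop:data}, with $m=3$. The map $h$ sends a cube onto a hemisphere and is extended by reflections; we then show that multiplication by $3$ descends through $Z$.

\subsection*{From the cube to the hemisphere}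
Let $Q=[-1,1]^{d-1}$ and $|x|_\infty=\max_i|x_i|$. The polar angle of $h(x)$ must be a multiple of $|x|$ near $0$, by (D1), and equal to $\pi/2$ on $\partial Q$. Let $c=\pi/(4\sqrt{d-1})\le1$ and, for $x\in Q$,
\[
\varpi(x)=\max\{c|x|,\ \pi|x|_\infty-\tfrac\pi2\},\qquad g(x)=\varpi(x)\frac x{|x|},\quad g(0)=0,\qquad h=\Phi\circ g .
\]
For $|x|\le\frac12$ the second entry of the maximum is at most $0$, so $g(x)=cx$ and $h(x)=\Phi(cx)$. Along each ray from $0$ both entries increase strictly, and $c|x|\le\pi/4$ on $Q$; so $\varpi$ increases strictly from $0$ to $\pi/2$, the latter value being attained exactly on $\partial Q$. Hence $g$ is a bijection of $Q$ onto the ball $\{|z|\le\pi/2\}$, and $h$ maps $Q$ bijectively onto the closed upper hemisphere $\{y\in S^{d-1}:y_d\ge0\}$ and $\partial Q$ onto the equator.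

\begin{lemma}\label{lem:bilip}
The map $h|_Q$ is $L_0$-bi-Lipschitz for some $L_0\ge1$, and $Z(x,t)=e^th(x)$ has positive Jacobian a.e.\ on $Q\times\mathbb R$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:chart} with $c=1$, $\Phi$ is the restriction to $t=0$ of a diffeomorphism, so it is bi-Lipschitz on the compact ball $|z|\le\pi/2$. The map $g$ is linear on $|x|\le\frac12$, and on $\{x\in Q:|x|\ge\frac12\}$ it is a product of bounded Lipschitz functions, by \eqref{eq:direction}. So $g$ is Lipschitz on $Q$ by Lemma~\ref{lem:glue}. Solving $\varpi(r\hat z)=|z|$ for $r$, with $\hat z=z/|z|$, gives $g^{-1}(z)=r(z)\hat z$, where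
\[
r(z)=\min\Big\{\frac{|z|}c,\ \frac{|z|+\pi/2}{\pi|\hat z|_\infty}\Big\}.
\]
The second entry is at least $\frac12$, so $g^{-1}(z)=z/c$ for $|z|\le c/2$. On $c/2\le|z|\le\pi/2$ both entries and $\hat z$ are bounded and Lipschitz, since $|\hat z|_\infty\ge(d-1)^{-1/2}$. So $g^{-1}$ is Lipschitz, again by Lemma~\ref{lem:glue}.

Where $\varpi$ is differentiable, $Dg$ maps $\hat x=x/|x|$ to $(\partial_r\varpi)\hat x$ and a vector $y\perp x$ to $(\varpi/|x|)y$ plus a multiple of $\hat x$. So $\det Dg=\partial_r\varpi\,(\varpi/|x|)^{d-2}>0$ a.e., as $\partial_r\varpi$ is $c$ or $\pi|\hat x|_\infty$ a.e. Since $Z(x,t)=Z_1(g(x),t)$ and $Z_1$ has positive Jacobian, the claim follows.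
\end{proof}

\subsection*{Folding}
The \emph{cells} $2k+Q$, $k\in\mathbb Z^{d-1}$, tile $\mathbb R^{d-1}$. Define $\xi:\mathbb R^{d-1}\to Q$ by $\xi_i(x)=\frac2\pi\arcsin\sin\frac{\pi x_i}2$. On $2k+Q$ we have $\xi_i(x)=(-1)^{k_i}(x_i-2k_i)$, because this number lies in $[-1,1]$ and has the same value of $\sin\frac\pi2(\cdot)$ as $x_i$. So $\xi$ maps each cell isometrically onto $Q$, with determinant $(-1)^{\sum k_i}$. Let $\sigma(y)=y'-y_dv$ be the reflection in $v^\perp$, and put
\[
h(x)=\sigma^{\sum k_i}h(\xi(x))\qquad(x\in2k+Q).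
\]
If $x$ lies in two cells, some $x_i$ is an odd integer, so $\xi(x)\in\partial Q$ and $h(\xi(x))$ lies on the equator, which $\sigma$ fixes. Hence $h$ is well defined and continuous. It maps $Q$ onto the upper and $2e_1+Q$ onto the lower closed hemisphere, so it is onto, and (D1) holds.

\begin{lemma}\label{lem:triple}
If $h(x)=h(y)$, then $h(3x)=h(3y)$.
\end{lemma}

\begin{proof}
Write $a_i=\pi x_i/2$, $b_i=\pi y_i/2$ and $\Pi(x)=\prod_i\cos(\pi x_i/2)$. We claim that
\begin{equation}\label{eq:fiber}
h(x)=h(y)\iff\sin a_i=\sin b_i\ \text{for all $i$, and }\Pi(x)=\Pi(y).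
\end{equation}
A point of the sphere is determined by its representative modulo $\sigma$ in the closed upper hemisphere and the sign ($+$, $-$ or $0$) of its last coordinate. The representative of $h(x)$ is $h(\xi(x))$, and $h|_Q$ is injective, so the representatives of $h(x)$ and $h(y)$ agree if and only if $\xi(x)=\xi(y)$, that is, if and only if all sines agree. The sign for $h(x)$ is that of $\Pi(x)$: in the interior of $2k+Q$ both are $(-1)^{\sum k_i}$, and on the boundary both vanish. If the sines agree, then $|\Pi(x)|=|\Pi(y)|$, so equality of the signs means $\Pi(x)=\Pi(y)$. This proves \eqref{eq:fiber}. Now $\sin3a=\sin a\,(3-4\sin^2a)$ and $\cos3a=\cos a\,(1-4\sin^2a)$. So the right side of \eqref{eq:fiber} implies $\sin3a_i=\sin3b_i$ and $\Pi(3x)=\Pi(x)\prod_i(1-4\sin^2a_i)=\Pi(3y)$.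
\end{proof}

The factor $2$ would not do for $d\ge3$: by \eqref{eq:fiber}, the points $x=\frac12(e_1+e_2)$ and $y=\frac32(e_1+e_2)$ have $h(x)=h(y)$, but $h(2x)\ne h(2y)$ because $\sin\frac\pi2\ne\sin\frac{3\pi}2$.

\subsection*{The power map}
Since $Z(x,t)=Z(y,s)$ means $t=s$ and $h(x)=h(y)$, Lemma~\ref{lem:triple} allows us to define $P(Z(X))=Z(3X)$ and $P(0)=0$.

\emph{$P$ is locally Lipschitz.} On each cell $h$ is injective and $L_0$-bi-Lipschitz. For a compact interval $I$ the map $(y,t)\mapsto e^ty$ is bi-Lipschitz on $S^{d-1}\times I$, since its inverse $x\mapsto(x/|x|,\log|x|)$ is Lipschitz on a compact annulus by \eqref{eq:direction}. So $Z$ is injective on $(2k+Q)\times\mathbb R$ and bi-Lipschitz on $(2k+Q)\times I$. Subdivide $Q$ and $2e_1+Q$ into $2\cdot3^{d-1}$ closed cubes $q$ of side $\frac23$. The vertices of $q$ have coordinates that are odd multiples of $\frac13$, so $3q$ is a cell. The sets $Z(q\times\mathbb R)=\{ry:r>0,\ y\in h(q)\}$ are relatively closed in $\mathbb R^d\setminus\{0\}$ and cover it, and on $Z(q\times\mathbb R)$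 we have $P=Z|_{3q\times\mathbb R}\circ3\circ(Z|_{q\times\mathbb R})^{-1}$, which is locally Lipschitz. By Lemma~\ref{lem:glue}, $P$ is locally Lipschitz on $\mathbb R^d\setminus\{0\}$. In particular it is $L_1$-Lipschitz on the compact set $S^{d-1}$ for some $L_1$. For $0<|y|\le|x|$, homogeneity and \eqref{eq:direction} give
\[
|P(x)-P(y)|\le|x|^3-|y|^3+|y|^3L_1\Big|\frac x{|x|}-\frac y{|y|}\Big|\le(3+2L_1)|x|^2|x-y|,
\]
and this holds for $y=0$ too. So $P$, and with it every $P^j$, is locally Lipschitz on $\mathbb R^d$.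

\emph{The dilatation of $P^j$.} Where $h$ is differentiable, $e^{-t}DZ(x,t)$ maps $(y,s)$ to $Dh(x)y+sh(x)$, and $Dh(x)y\perp h(x)$ because $|h|=1$. So the singular values of $e^{-t}DZ$ lie in $[1/L_0,L_0]$ a.e. On $(2k+Q)\times\mathbb R$ we have $Z(x,t)=\sigma^{\sum k_i}Z(\xi(x),t)$; the determinants of $\sigma^{\sum k_i}$ and of $D\xi$ cancel, so $J_Z>0$ a.e.\ by Lemma~\ref{lem:bilip}. Bi-Lipschitz maps and their inverses preserve null sets. Hence for a.e.\ $X$ in $(Q\cup(2e_1+Q))\times\mathbb R$ the map $Z$ is differentiable at $X$ and at $3^jX$ with the properties just stated, and $P^j$ is differentiable at $Z(X)$; the points $Z(X)$ so obtained form a set of full measure. Differentiating $P^j\circ Z=Z\circ3^j$ gives $DP^j(Z(X))=3^jDZ(3^jX)\,DZ(X)^{-1}$. So $J_{P^j}>0$ a.e., the ratio of the extreme singular values of $DP^j$ is at most $L_0^4$, and $K(P^j)\le L_0^{4(d-1)}$ for all $j$ by (Q1). This proves (D2).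

\subsection*{The change of degree}
At $0$ the map $P$ is not injective, but at its fixed point $v$ it is a local diffeomorphism, and $v$ has a further preimage. So we conjugate $P$ by a map that moves $0$ to $v$ and is the identity far out, and then deform the result to the identity near $0$.

Let $l(r)=1$ on $[0,2]$, $l(r)=(6-r)/4$ on $[2,6]$, $l(r)=0$ on $[6,\infty)$, and $\phi(x)=x+l(|x|)v$. Since $\phi-\mathrm{id}$ is $\frac14$-Lipschitz, $\phi$ is bi-Lipschitz; it is onto because $x\mapsto y-l(|x|)v$ is a contraction for each $y$; and $J_\phi>0$ a.e.\ by Lemma~\ref{lem:matrix}. So $\phi$ and $\phi^{-1}$ are Lipschitz and quasiconformal, and $\Psi_0=\phi^{-1}\circ P\circ\phi$ is locally Lipschitz and quasiregular. For $|x|\ge6$ the map $\phi$ fixes both $x$ and $P(x)$, so $\Psi_0(x)=P(x)$. Also,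
\begin{equation}\label{eq:zero}
\Psi_0(x)=0\iff P(\phi(x))=\phi(0)=v .
\end{equation}
Near $v=Z(0)$ we have $P=Z_c\circ3\circ Z_c^{-1}$, so $P$ is smooth there, with $P(v)=v$ and $DP(v)=3I$. As $\phi$ is the translation by $v$ on $\overline B(0,2)$, there are $C>0$ and $\zeta\in(0,1)$ with
\[
\Psi_0(x)=P(v+x)-v=3x+E(x),\qquad|E(x)|\le C|x|^2,\quad|DE(x)|\le C|x|\qquad(|x|\le\zeta),
\]
and after decreasing $\zeta$ we may assume $3C\zeta\le1$. Let $\chi=0$ on $[0,\frac12]$, $\chi=1$ on $[1,\infty)$, with slope $2$ in between. Put $\theta=\zeta/6$, $\Theta=6$ and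
\[
\Psi(x)=\begin{cases}x,&|x|\le\theta,\\ x|x|/\theta,&\theta\le|x|\le3\theta=\zeta/2,\\ 3x+\chi(|x|/\zeta)E(x),&\zeta/2\le|x|\le\zeta,\\ \Psi_0(x),&|x|\ge\zeta.\end{cases}
\]
On the three interfaces both adjacent formulas give $x$, $3x$ and $3x+E(x)$, respectively, so $\Psi$ is well defined, and locally Lipschitz by Lemma~\ref{lem:glue}. In the second region the singular values of $D\Psi$ are $2|x|/\theta$ and $|x|/\theta$, and $J_\Psi>0$. In the third region the derivative of $\chi(|x|/\zeta)E(x)$ has norm at most $C\zeta+\frac2\zeta C\zeta^2=3C\zeta\le1$, so $J_\Psi>0$ and the singular values lie in $[2,4]$ by Lemma~\ref{lem:matrix}. Hence $\Psi$ is quasiregular.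

\emph{No zero on the ray.} For $0<|x|\le\zeta$ we have $|E(x)|\le|x|/3$, so $\Psi(x)\ne0$ and $\Psi_0(x)\ne0$. For $r\ge\zeta$ we have $\phi(rv)=sv$ with $s=r+l(r)>1$, so $P(\phi(rv))=s^3v\ne v$, and $\Psi(rv)\ne0$ by \eqref{eq:zero}.

\emph{A zero off the origin.} Let $y=h(\frac43e_1)=\sigma h(\frac23e_1)$, a point of the open lower hemisphere; so $y\ne v$. Then $P(y)=h(4e_1)=\sigma^2h(0)=v$. So $w=\phi^{-1}(y)\ne0$ satisfies $\Psi_0(w)=0$ by \eqref{eq:zero}. By the preceding paragraph $|w|>\zeta$, hence $\Psi(w)=0$. This proves (D3) and Proposition~\ref{prop:data}. \qed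

\section{Faster growth forces equality in the plane}\label{sec:C}

We prove Theorem~\ref{thm:C}. First we describe $\mathcal A(f)$ by the iterates of the maximum modulus, so that membership becomes a question of the size of $|f^n|$; then we compare the sizes of two orbits.

\subsection*{Hulls}
If $X\subset\mathbb R^d$ is bounded, then $\mathbb R^d\setminus X$ has exactly one unbounded component $W(X)$, and $T(X)=\mathbb R^d\setminus W(X)$. If $X\subset X'$ are bounded, then $W(X')\subset W(X)$, so $T(X)\subset T(X')$. The complement of $T(X)$ is connected and unbounded, so $T(T(X))=T(X)$.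

\begin{lemma}\label{lem:hull}
Let $f:\mathbb R^d\to\mathbb R^d$ be continuous and open.
\begin{itemize}
\item[(a)] If $X$ is bounded, open and non-empty, then $f(T(X))\subset T(f(X))$.
\item[(b)] If, in addition, $X'\subset T(X)$, then $T(f^n(X'))\subset T(f^n(X))$ for all $n\ge0$.
\item[(c)] If $f$ is quasiregular of transcendental type, then $\mathcal A(f)$ does not depend on the admissible radius $R$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $f(x)\notin T(f(X))$; we show that $x\notin T(X)$. The set $W=W(f(X))\ni f(x)$ is connected, unbounded and closed, being a component of the closed set $\mathbb R^d\setminus f(X)$. Let $Y$ be the component of the closed set $E=f^{-1}(W)$ that contains $x$. Since $E\cap X=\emptyset$, it suffices to show that $Y$ is unbounded, for then $x\in Y\subset W(X)$.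

Suppose that $Y$ is bounded, hence compact. A compact component of a locally compact Hausdorff space has a compact open neighborhood, so there is a compact set $N$, relatively open in $E$, with $Y\subset N\subset E$. The set $E\setminus N$ is closed. Let $e_0=\frac12\operatorname{dist}(N,E\setminus N)>0$ if $E\ne N$ and $e_0=1$ otherwise, and let $O=\{y:\operatorname{dist}(y,N)<e_0\}$. Then $O$ is bounded and open, $x\in O$, and $\partial O\cap E=\emptyset$. The set $f(O)$ is open and $f(\overline O)$ is compact, so $\partial f(O)\subset f(\partial O)$, which is disjoint from $W$. Hence $W\cap f(O)$ is open and closed in $W$, and it contains $f(x)$. So $W\subset f(O)$, which is impossible because $f(O)$ is bounded.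

(b) If $f^n(X')\subset T(f^n(X))$, then $f^{n+1}(X')\subset f(T(f^n(X)))\subset T(f^{n+1}(X))$ by (a), since $f^n(X)$ is bounded and open. So $f^n(X')\subset T(f^n(X))$ for all $n$, and we apply $T$.

(c) Let $R,R'$ be admissible. Choose $n_0$ with $B(0,R')\subset T(f^{n_0}(B(0,R)))$. By (b), $T(f^n(B(0,R')))\subset T(f^{n+n_0}(B(0,R)))$. So if $x$ satisfies the definition with $R$ and $L$, it satisfies it with $R'$ and $L+n_0$. The roles of $R$ and $R'$ are symmetric.
\end{proof}

\subsection*{Facts from the planar theory}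
Let $\mathbb D$ be the unit disc.
\begin{itemize}
\item[(P1)] \emph{Stoilow factorization.} If $U$ is $\mathbb C$ or a disc and $F:U\to\mathbb C$ is non-constant and $K$-quasiregular, then $F=g\circ\varphi$ with $\varphi:U\to U$ a $K$-quasiconformal homeomorphism and $g$ holomorphic on $U$.
\item[(P2)] \emph{Quasisymmetry.} There is an increasing homeomorphism $\eta_K$ of $[0,\infty)$, depending only on $K$, such that every $K$-quasiconformal homeomorphism $\varphi:\mathbb C\to\mathbb C$ with $\varphi(0)=0$ satisfies $|\varphi(z)|\le\eta_K(|z|/|w|)\,|\varphi(w)|$ for $w\ne0$.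
\item[(P3)] \emph{Bohr's theorem.} There is an absolute constant $c_1>0$ such that for every non-constant holomorphic $g$ on $B(0,t)$ the image $g(B(0,t))$ contains a circle with center $g(0)$ and radius at least $c_1M(t/2,g-g(0))$.
\item[(P4)] \emph{The Gr\"otzsch ring.} For $0<r<1$ let $\mu(r)$ be the modulus of $\mathbb D\setminus[0,r]$, normalized so that $\{1<|z|<s\}$ has modulus $\log s$, and let $r'=\sqrt{1-r^2}$. Then $\mu(r)\mu(r')=\pi^2/4$ and $\log\frac1r<\mu(r)<\log\frac4r$. By the Hersch--Pfluger theorem, a $K$-quasiconformal homeomorphism $\varphi:\mathbb D\to\mathbb D$ with $\varphi(0)=0$ satisfies $\mu(|\varphi(z)|)\ge\mu(|z|)/K$ for $z\ne0$.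
\item[(P5)] \emph{Hyperbolic metric} (curvature $-1$). In $\mathbb D$ the distance from $0$ to $r$ is $\log\frac{1+r}{1-r}$. Holomorphic maps do not increase hyperbolic distance (Schwarz--Pick). For $a\ne b$ there are $c_2>0$ and $\hat r>e$ such that the hyperbolic density of $\mathbb C\setminus\{a,b\}$ is at least $c_2/(|z|\log|z|)$ for $|z|\ge\hat r$.
\end{itemize}

\subsection*{The fast escaping set and the maximum modulus}
The hull of $f(B(0,r))$ lies in $\overline B(0,M(r))$. The next lemma is a converse, at the cost of a constant factor $a_0$ in the radius; the same factor appears on both sides so that the lemma can be iterated.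

\begin{lemma}\label{lem:bohr}
Let $f:\mathbb C\to\mathbb C$ be $K$-quasiregular of transcendental type. There are $a_0>1$ and $r_0>0$ with $T(f(B(0,a_0r)))\supset B(0,a_0M(r))$ for $r\ge r_0$.
\end{lemma}

\begin{proof}
Write $f=g\circ\varphi$ as in (P1), with $\varphi(0)=0$ after a translation. Since $\varphi(z)\to\infty$ as $z\to\infty$ and $f$ has no limit at $\infty$, the entire function $g$ is not a polynomial. Choose $a_0>1$ with $\eta_K(1/a_0)\le\frac14$ and let $t=\min_{|z|=a_0r}|\varphi(z)|$; then $t\to\infty$ as $r\to\infty$. By (P2), $|\varphi|\le t/4$ on $|z|=r$, so $M(r,f)\le M(t/4,g)$. The open set $\varphi(B(0,a_0r))$ contains $0$ and its boundary does not meet $B(0,t)$, so it contains $B(0,t)$. By (P3), $f(B(0,a_0r))\supset g(B(0,t))$ contains a circle with center $g(0)$ and radius at least $c_1(M(t/2,g)-|g(0)|)$, so its hull contains the disc bounded by this circle, and hence $B(0,c_1M(t/2,g)-(1+c_1)|g(0)|)$. The function $s\mapsto\log M(e^s,g)$ is convex and, $g$ being transcendental, grows faster than linearly;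 so its increments over intervals of length $\log2$ tend to $\infty$, that is, $M(t/2,g)/M(t/4,g)\to\infty$. For large $t$ the last radius is therefore at least $a_0M(t/4,g)\ge a_0M(r,f)$.
\end{proof}

From now on let $f$ be as in Theorem~\ref{thm:C}, and fix $p>K$ with $\log\log M(r)\ge p\log\log r$ for large $r$. Since $p>1$, we have $M(r)/r\to\infty$. Fix $R\ge r_0$ so large that $\log\log R>0$, $M(R)\ge a_0R$, and $M(r)>r$ and $\log\log M(r)\ge p\log\log r$ for $r\ge R$. Let $M^n$ be the iterates of $M$ and $l_n=\log\log M^n(R)$. Then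
\begin{equation}\label{eq:ln}
l_{n+1}\ge p\,l_n,\qquad l_n\ge p^nl_0,\qquad l_0>0 .
\end{equation}

\begin{lemma}\label{lem:AM}
$\mathcal A(f)=\{z:\text{there is $L\in\mathbb N$ with }|f^{n+L}(z)|\ge M^n(R)\text{ for all }n\in\mathbb N\}$.
\end{lemma}

\begin{proof}
Let $X_n=f^n(B(0,a_0R))$. We claim that
\[
B(0,a_0M^n(R))\subset T(X_n)\subset\overline B(0,M^{n+1}(R))\qquad(n\ge0).
\]
The first inclusion is trivial for $n=0$. If it holds for $n$, then Lemma~\ref{lem:hull}(b) and Lemma~\ref{lem:bohr}, with $r=M^n(R)\ge r_0$, give $T(X_{n+1})\supset T(f(B(0,a_0M^n(R))))\supset B(0,a_0M^{n+1}(R))$. The second inclusion holds since $X_n\subset\overline B(0,M^n(a_0R))$ by (Q3) and $M^n(a_0R)\le M^n(M(R))$. As $M^n(R)\to\infty$ by \eqref{eq:ln}, the radius $a_0R$ is admissible, and by Lemma~\ref{lem:hull}(c) we may use it to define $\mathcal A(f)$. If $f^{n+L}(z)\notin T(X_n)$ for all $n$, then $|f^{n+L}(z)|\ge a_0M^n(R)\ge M^n(R)$. Conversely, if $|f^{n+L}(z)|\ge M^n(R)$ for all $n$, then $|f^{n+L+2}(z)|\ge M^{n+2}(R)>M^{n+1}(R)$, so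 $f^{n+L+2}(z)\notin T(X_n)$.
\end{proof}

\subsection*{A two-point estimate}

\begin{lemma}\label{lem:twopoint}
Let $V\subset\mathbb C$ be a disc, $z_1\ne z_2$ points of $V$, $a\ne b$ complex numbers, and $\hat r$ as in \textup{(P5)}. There is $C>0$, depending only on $V,z_1,z_2,a,b$, such that for every $K'\ge1$ and every non-constant $K'$-quasiregular map $F:V\to\mathbb C\setminus\{a,b\}$ with $|F(z_1)|\ge\hat r$,
\[
\log\log|F(z_1)|\le\log\log\max\{|F(z_2)|,\hat r\}+CK' .
\]
\end{lemma}

\begin{proof}
Write $F=g\circ\varphi$ as in (P1); then $g$ maps $V$ into $\mathbb C\setminus\{a,b\}$. Let $A_1,A_2$ be M\"obius maps of $V$ onto $\mathbb D$ with $A_1(z_1)=0$ and $A_2(\varphi(z_1))=0$, and put $r=|A_1(z_2)|$, $s=|A_2(\varphi(z_2))|$. Both numbers lie in $(0,1)$, and $r$ does not depend on $F$. Applying (P4) to $A_2\circ\varphi\circ A_1^{-1}$ gives $\mu(s)\ge\mu(r)/K'$. We want to know how close $s$ can be to $1$, so we pass to $s'$: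
\[
\log\frac1{s'}<\mu(s')=\frac{\pi^2}{4\mu(s)}\le K'\frac{\pi^2}{4\mu(r)}=K'\mu(r')<K'\log\frac4{r'} .
\]
The hyperbolic distance of $\varphi(z_1)$ and $\varphi(z_2)$ in $V$ is $\log\frac{1+s}{1-s}=2\log\frac{1+s}{s'}\le C_1K'$, with $C_1=2\log2+2\log(4/r')$. By Schwarz--Pick, $w_1=F(z_1)$ and $w_2=F(z_2)$ have distance at most $C_1K'$ in $\mathbb C\setminus\{a,b\}$. Let $\rho=\max\{|w_2|,\hat r\}$. If $|w_1|\le\rho$ there is nothing to prove. Otherwise follow a shortest geodesic from $w_1$ toward $w_2$ until it first meets the circle $|z|=\rho$. This arc lies in $|z|\ge\hat r$, so by (P5) its length is at least $c_2\int_\rho^{|w_1|}\frac{dx}{x\log x}=c_2(\log\log|w_1|-\log\log\rho)$. Take $C=C_1/c_2$.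
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By \eqref{eq:known} it suffices to show that $\partial\mathcal A(f)\subset\mathcal J(f)$. Suppose that $x_0\in\partial\mathcal A(f)\setminus\mathcal J(f)$. Some neighborhood of $x_0$, and hence some disc $V$ about $x_0$, has the property that $\mathbb C\setminus\bigcup_{n\ge1}f^n(V)$ has positive capacity. This set then contains two points $a\ne b$. Pick $z_1\in V\cap\mathcal A(f)$ and $z_2\in V\setminus\mathcal A(f)$. By Lemma~\ref{lem:AM} there is $L$ with $|f^{n+L}(z_1)|\ge M^n(R)$ for all $n$. The map $f^{n+L}|_V$ is non-constant by (Q3), is $K^{n+L}$-quasiregular by (Q2), and omits $a$ and $b$. By \eqref{eq:ln} and $p>K\ge1$, there is $n_1\ge1$ such that for $n\ge n_1$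
\[
l_{n-1}>\log\log\hat r\qquad\text{and}\qquad\Big(1-\frac1p\Big)l_n\ge\Big(1-\frac1p\Big)p^nl_0\ge CK^{n+L}.
\]
The last inequality is the point where the growth exponent has to exceed the dilatation. For $n\ge n_1$ we have $|f^{n+L}(z_1)|\ge\hat r$, and Lemma~\ref{lem:twopoint} gives
\[
\log\log\max\{|f^{n+L}(z_2)|,\hat r\}\ge l_n-CK^{n+L}\ge l_n/p\ge l_{n-1}>\log\log\hat r .
\]
So $|f^{n+L}(z_2)|\ge M^{n-1}(R)$ for $n\ge n_1$: the orbit of $z_2$ lags at most one step behind. With $L'=L+n_1+1$ we obtain $|f^{n+L'}(z_2)|\ge M^{n+n_1}(R)\ge M^n(R)$ for all $n$. By Lemma~\ref{lem:AM}, $z_2\in\mathcal A(f)$, a contradiction.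
\end{proof}

\begin{thebibliography}{1}
\bibitem{Tsantaris}
Athanasios Tsantaris, \emph{Permutable Quasiregular Maps}, arXiv:1912.04152 (2019).
\end{thebibliography}
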